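
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Accumulation points of the edit distance function of $\mathrm{Forb}(K_{s,t})$}


\begin{abstract}
The edit distance function of a hereditary graph property is, at each density $p$, the minimum of the functions $g_K(p)$ over a family of colored regularity graphs $K$ that is infinite in general. A point $p$ is an accumulation point if no finite subfamily computes the minimum near $p$. We prove the conjecture of Cox, Martin and McGinnis that, for all positive integers $s,t$, the property $\mathrm{Forb}(K_{s,t})$ has no accumulation points in $(0,1]$. The endpoint $0$ must be excluded in general: for $s\le t$ it is an accumulation point if $s\ge 3$, or if $s=2$ and $t\ge 8$, and it is not one if $s=1$, or if $s=2$ and $t\le 4$.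
\end{abstract}

\section{Introduction}

\subsection{The question}

All graphs are finite and simple. A \emph{hereditary property} is a family $\mathcal H$ of graphs closed under isomorphism and under deletion of vertices; it is \emph{non-trivial} if it contains graphs of unbounded order. For a graph $H$, let $\mathrm{Forb}(H)$ be the family of graphs with no induced subgraph isomorphic to $H$, and for a family $\mathcal F$ put $\mathrm{Forb}(\mathcal F)=\bigcap_{F\in\mathcal F}\mathrm{Forb}(F)$. Every hereditary property has the form $\mathrm{Forb}(\mathcal F)$.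

How many edges must be added to or deleted from a graph of density $p$ to bring it into $\mathcal H$? For a graph $G$ put
\[
\mathrm{dist}(G,\mathcal H)=\min\{|E(G)\,\triangle\,E(G')| : V(G')=V(G),\ G'\in\mathcal H\},
\]
and, for a non-trivial $\mathcal H$ and $p\in[0,1]$, define the \emph{edit distance function}
\[
\mathrm{ed}_{\mathcal H}(p)=\lim_{n\to\infty}\max\Big\{\mathrm{dist}(G,\mathcal H)\big/\tbinom n2 : |V(G)|=n,\ |E(G)|=\big\lfloor p\tbinom n2\big\rfloor\Big\}.
\]

This function has a combinatorial description. A \emph{colored regularity graph} (CRG) $K$ is a complete graph whose vertices are colored white or black and whose edges are colored white, gray or black. It encodes an editing recipe: split the vertex set of $G$ into parts indexed by $V(K)$, delete all edges inside white parts and between parts joined by a white edge, add all edges inside black parts and between parts joined by a black edge, and leave pairs joined by a gray edge alone. The induced subgraphs that can appear in the result are those that embed in $K$. Precisely, $F$ \emph{embeds} in $K$, written $F\mapsto K$,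 if there is a map $\psi:V(F)\to V(K)$ such that for all distinct $u,v\in V(F)$:
\begin{itemize}
\item if $uv\in E(F)$, then either $\psi(u)=\psi(v)$ is a black vertex, or $\psi(u)\ne\psi(v)$ and the edge $\psi(u)\psi(v)$ is black or gray;
\item if $uv\notin E(F)$, then either $\psi(u)=\psi(v)$ is a white vertex, or $\psi(u)\ne\psi(v)$ and the edge $\psi(u)\psi(v)$ is white or gray.
\end{itemize}
For $\mathcal H=\mathrm{Forb}(\mathcal F)$ let $\mathcal K(\mathcal H)$ be the set of CRGs $K$ with $F\not\mapsto K$ for every $F\in\mathcal F$. The cost of a recipe is a quadratic form in the sizes of the parts. For a CRG $K$ on $\{1,\dots,k\}$ let $M_K(p)$ be the symmetric $k\times k$ matrix with diagonal entry $p$ at a white vertex and $1-p$ at a black vertex, and with off-diagonal entry $p$, $0$ or $1-p$ at a white, gray or black edge, respectively. Put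
\[
g_K(p)=\min\Big\{\mathbf x^{\top}M_K(p)\mathbf x : \mathbf x\ge 0,\ \sum_i x_i=1\Big\}.
\]
It is known (Balogh--Martin, Marchant--Thomason) that for every non-trivial hereditary property $\mathcal H$ and every $p\in[0,1]$,
\begin{equation}\label{eq:formula}
\mathrm{ed}_{\mathcal H}(p)=\min_{K\in\mathcal K(\mathcal H)}g_K(p).
\end{equation}

The family $\mathcal K(\mathcal H)$ is infinite in general, and one asks whether infinitely many of its members are really needed.

\begin{definition}
A point $p\in[0,1]$ is an \emph{accumulation point} of a non-trivial hereditary property $\mathcal H$ if for every open interval $I\ni p$ there is no finite set $\mathcal S\subseteq\mathcal K(\mathcal H)$ with $\mathrm{ed}_{\mathcal H}(q)=\min_{K\in\mathcal S}g_K(q)$ for all $q\in I\cap[0,1]$.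
\end{definition}

Let $K_{s,t}$ be the complete bipartite graph with parts of sizes $s$ and $t$. Cox, Martin and McGinnis \cite{CMM} conjectured that $\mathrm{Forb}(K_{s,t})$ has no accumulation points in $(0,1]$ for any positive integers $s,t$. The case $s=t$ is a known result; we do not use it.

\begin{theorem}\label{thm:main}
For all positive integers $s,t$, the property $\mathcal H=\mathrm{Forb}(K_{s,t})$ has no accumulation point in $(0,1]$. Consequently, for every $\varepsilon\in(0,1]$ finitely many CRGs suffice to compute $\mathrm{ed}_{\mathcal H}$ on all of $[\varepsilon,1]$.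
\end{theorem}

In general $(0,1]$ cannot be replaced by $[0,1]$.

\begin{theorem}\label{thm:zero}
Let $s\le t$ be positive integers. The point $p=0$ is not an accumulation point of $\mathrm{Forb}(K_{s,t})$ if $s=1$, or if $s=2$ and $t\le4$. It is an accumulation point if $s\ge3$, or if $s=2$ and $t\ge8$.
\end{theorem}

The cases $(s,t)\in\{(2,5),(2,6),(2,7)\}$ at $p=0$ are not settled here.

\subsection{What to expect, and the plan}\label{sec:plan}

Since $K_{s,t}=K_{t,s}$, we assume $s\le t$ throughout, and we write
\[
\mathcal H=\mathrm{Forb}(K_{s,t}),\qquad d=t-s-1,\qquad \lambda=\lambda(p)=\tfrac1p-2 .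
\]
The property $\mathcal H$ is non-trivial, since it contains all edgeless graphs. For $p\ge\frac12$ the problem is easy: CRGs with at most $s+t-1$ vertices suffice (Lemma~\ref{lem:shape}). So let $0<p<\frac12$, that is, $0<\lambda<\infty$.

Two members of $\mathcal K(\mathcal H)$ suggest themselves. The first, $K_0$, has one white vertex, $s-1$ black vertices and only gray edges. The second, defined for $t\ge2$, has $t-1$ black vertices and only gray edges. It turns out that the second is better exactly when $\lambda<d$. So if $d\ge1$, their values cross at $\lambda=d$, i.e.\ at $p=\frac1{t-s+1}$.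

Why could infinitely many others matter? Take $n$ black vertices with all edges white and equal weights. The quadratic form has the value $\frac{1-p}n+p(1-\frac1n)=p+\frac{1-2p}n$, which tends to $p$, the cost of a white vertex. A large cloud of black vertices thus imitates a white vertex. Now recolor some edges of the cloud gray, so that the gray edges form a $\delta$-regular graph. The value becomes $p+\frac{p(\lambda-\delta)}n$, and the cloud \emph{beats} the white vertex once $\delta>\lambda$. So one may hope to improve $K_0$ by replacing its white vertex by large clouds. The condition $K_{s,t}\not\mapsto K$ limits the gray degree in such a cloud to $t-s-1=d$. The cloud is therefore useful only for $\lambda<d$, where the CRG on $t-1$ black vertices already beats $K_0$ by a fixed multiple of $d-\lambda$, while the cloud gains only $O((d-\lambda)/n)$. This suggests that large clouds are never needed, and the guess is that the conjecture is true.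

Three things must be done to make this a proof.
\begin{enumerate}
\item Show that any large CRG that is needed looks like $K_0$ with the white vertex replaced by a cloud (Section~\ref{sec:resemble}).
\item Deal with a set $U$ of vertices of small total weight that do not fit the pattern. This forces the limiting parameter to be exactly $\lambda=d$ (Section~\ref{sec:away}).
\item Treat the crossing $\lambda=d$, where all the margins above vanish. There we compare slopes in $\lambda$ (Section~\ref{sec:crossing}).
\end{enumerate}
Section~\ref{sec:stars} shows the idea for $s=1$, where the set $U$ does not exist. The hypothesis $p>0$ keeps $\lambda$ bounded. As $p\to0$ we have $\lambda\to\infty$, the advantage of $K_0$ over a single white vertex tends to $0$ relative to $p$, and dense graphs without $K_{s,t}$ become serious competitors; Section~\ref{sec:zero} treats this endpoint.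

\emph{Conventions.} CRGs are considered up to isomorphism, so finitely many have at most $n$ vertices. A finite set $\mathcal S\subseteq\mathcal K(\mathcal H)$ \emph{computes} $\mathrm{ed}_{\mathcal H}$ on a set of points $q$ if $\mathrm{ed}_{\mathcal H}(q)=\min_{K\in\mathcal S}g_K(q)$ there. A \emph{weighting} is a vector $x\ge0$ with $\sum_vx_v=1$. We write $x(X)=\sum_{v\in X}x_v$, $|x|^2=\sum_vx_v^2$, and $x_X$ for the restriction of $x$ to $X$. Open and closed neighborhoods are $N(v)$ and $N[v]=N(v)\cup\{v\}$.

\section{Cores}\label{sec:cores}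

A \emph{sub-CRG} of $K$ is the CRG induced on a nonempty set of vertices. If $K'$ is a sub-CRG of $K$, then $g_{K'}(p)\ge g_K(p)$, since fewer weightings are allowed, and $K\in\mathcal K(\mathcal H)$ implies $K'\in\mathcal K(\mathcal H)$. Call $K$ \emph{$p$-core} if every proper sub-CRG $K'$ has $g_{K'}(p)>g_K(p)$. A vertex-minimal sub-CRG of $K$ among those with the value $g_K(p)$ is $p$-core. So the minimum in \eqref{eq:formula} is always attained by a $p$-core CRG. Cores are useful because all their vertices carry weight and because the quadratic form is positive in every direction of total weight zero.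

\begin{lemma}\label{lem:core}
Let $p\in(0,1]$, let $K$ be $p$-core, $M=M_K(p)$, $g=g_K(p)$, and let $x$ be a weighting with $x^{\top}Mx=g$. Then
\begin{enumerate}
\item[(a)] $x_v>0$ for all $v$, and $Mx=g\mathbf 1$;
\item[(b)] $z^{\top}Mz>0$ for every $z\ne0$ with $\sum_vz_v=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If some coordinate vanished, the proper sub-CRG on the support of $x$ would have value at most $g$. As $x$ is a minimizer in the interior of the simplex, the gradient $2Mx$ is a multiple of $\mathbf 1$, and $x^{\top}Mx=g$ identifies the multiple.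

(b) By (a), $(x+\tau z)^{\top}M(x+\tau z)=g+2\tau g\sum_vz_v+\tau^2z^{\top}Mz=g+\tau^2z^{\top}Mz$. The vector $z$ has a negative coordinate. If $z^{\top}Mz\le0$, increase $\tau$ from $0$ until a coordinate of $x+\tau z$ first vanishes. This yields a proper sub-CRG of value at most $g$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:shape}
Let $p\in(0,1]$ and let $K\in\mathcal K(\mathcal H)$ be $p$-core.
\begin{enumerate}
\item[(a)] $K$ has at most one white vertex, and no edge between two black vertices is black.
\item[(b)] If $w$ is a white vertex, at most $s-1$ black vertices are joined to $w$ by gray or black edges.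
\item[(c)] If $p\ge\frac12$, then $K$ has at most $s+t-1$ vertices.
\item[(d)] If $p<\frac12$, no edge of $K$ is black.
\item[(e)] If $p<\frac12$ and $K$ has a white vertex $w$, then all edges at $w$ are gray and $K$ has at most $s-1$ black vertices.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $M=M_K(p)$. Lemma~\ref{lem:core}(b) with $z=e_u-e_v$, a difference of two unit vectors, gives
\begin{equation}\label{eq:pair}
M_{uu}+M_{vv}-2M_{uv}>0\qquad(u\ne v).
\end{equation}

(a) Let $u,w$ be distinct white vertices. If $uw$ is gray or black, mapping one part of $K_{s,t}$ to $u$ and the other to $w$ shows $K_{s,t}\mapsto K$. If $uw$ is white, the left side of \eqref{eq:pair} is $p+p-2p=0$. Both are impossible. A black edge between black vertices gives $2(1-p)-2(1-p)=0$ in \eqref{eq:pair}, also impossible.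

(b) Otherwise map the part of size $t$ to $w$ and the part of size $s$ injectively to $s$ such black vertices. The edges among these are white or gray by (a), so this is an embedding of $K_{s,t}$.

(c) A white edge between two black vertices gives $2(1-p)-2p=2-4p\le0$ in \eqref{eq:pair}, and a white edge between a white and a black vertex gives $1-2p\le0$. Both are impossible. So all edges between black vertices are gray by (a), and no edge at a white vertex is white. If there is a white vertex, then by (a) and (b) $K$ has at most $s\le s+t-1$ vertices. If there is none, then $K$ has fewer than $s+t$ vertices, since otherwise $K_{s,t}$ embeds injectively.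

(d) By (a), a black edge would join a white vertex to a black one; then the left side of \eqref{eq:pair} is $p+(1-p)-2(1-p)=2p-1<0$.

(e) By (d), all edges are white or gray. Let $W$ be the set of vertices joined to $w$ by white edges, and suppose $W\ne\emptyset$. Let $x$ be a minimizing weighting and $g=g_K(p)$, let $y=x_W$ and $\rho=x(W)>0$, and let $M_W$ be the submatrix of $M$ on $W$. The row of $w$ in $Mx=g\mathbf 1$ reads $px_w+p\rho=g$. For $v\in W$, since all entries of $M$ are nonnegative, the row of $v$ gives $(M_Wy)_v+px_w\le g$. Hence $(M_Wy)_v\le p\rho$ and $y^{\top}M_Wy\le p\rho^2$. For the nonzero vector $z=y-\rho e_w$ (with $y$ extended by $0$), whose coordinates sum to $0$,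
\[
z^{\top}Mz=y^{\top}M_Wy-2p\rho^2+p\rho^2\le0,
\]
contradicting Lemma~\ref{lem:core}(b). So all edges at $w$ are gray, and (b) finishes the proof.
\end{proof}

\section{The two competitors}\label{sec:competitors}

From now on $\lambda$ always belongs to some $p$ with $0<p<\frac12$, so $\lambda=\frac1p-2>0$; only in limits and in Lemma~\ref{lem:cap} do we allow $\lambda=0$.

\subsection{Black CRGs as graphs}

By Lemma~\ref{lem:shape}(a), a $p$-core member of $\mathcal K(\mathcal H)$ without white vertices has only black vertices and only gray or white edges. It is described by the graph $G$ of its gray edges. For vertices $a,b$ of $G$ write $a\simeq b$ if $a=b$ or $ab\in E(G)$. Call $G$ \emph{admissible} if there are no $A,B\subseteq V(G)$, possibly intersecting, with $|A|=s$, $|B|=t$ and $a\simeq b$ for all $a\in A$, $b\in B$. Induced subgraphs of admissible graphs are admissible.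

Let $K$ be the black CRG with gray graph $G$ and white edges elsewhere; we call it the black CRG of $G$. In an embedding of $K_{s,t}$ in $K$, nonadjacent vertices need exactly distinct images, and adjacent vertices need equal or gray-joined images. So $K\in\mathcal K(\mathcal H)$ if and only if $G$ is admissible. With the adjacency matrix $A_G$ of $G$ and a weighting $x$,
\begin{equation}\label{eq:F}
x^{\top}M_K(p)x=(1-p)|x|^2+p\big(1-|x|^2-x^{\top}A_Gx\big)=p\,(1-F_\lambda(x)),\qquad F_\lambda(x)=x^{\top}A_Gx-\lambda|x|^2 .
\end{equation}
Put $f_\lambda(G)=\max_xF_\lambda(x)$ over all weightings. By \eqref{eq:formula},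
\begin{equation}\label{eq:ub}
\mathrm{ed}_{\mathcal H}(p)\le g_K(p)=p\,(1-f_\lambda(G))\qquad\text{for every admissible }G.
\end{equation}
So large $f_\lambda$ is good. If a maximizer $x$ of $F_\lambda$ is positive everywhere, then Lagrange's rule gives, with $f=f_\lambda(G)$,
\begin{equation}\label{eq:eq}
x(N(v))-\lambda x_v=f\qquad\text{for all }v\in V(G).
\end{equation}

\subsection{The CRG with a white vertex}

Let $K_0$ have one white vertex, $s-1$ black vertices, and all edges gray. It belongs to $\mathcal K(\mathcal H)$: vertices of $K_{s,t}$ mapped to the white vertex are pairwise nonadjacent, hence lie in one part, so the other part, which has at least $s$ vertices, would have to map injectively to the $s-1$ black vertices. Put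
\[
\varphi(\lambda)=\frac{s-1}{\lambda+s}.
\]
The next lemma computes $g_{K_0}$. We shall also need its equality case, in a form where the black vertices may be fewer than $s-1$ or joined by white edges.

\begin{lemma}\label{lem:cap}
Let $\lambda\ge0$, let $S$ be the vertex set of a graph with adjacency matrix $A_S$ and $|S|=h\le s-1$, and let $x_S\ge0$, $\sigma\ge0$ with $x(S)+\sigma=1$. Put
\begin{equation}\label{eq:Phi}
\Phi=x_S^{\top}A_Sx_S-\lambda|x_S|^2+2\sigma x(S).
\end{equation}
Then
\begin{equation}\label{eq:cap}
1-\Phi=\sigma^2+(1+\lambda)|x_S|^2+2\sum_{\{i,j\}\text{ nonedge of }S}x_ix_j\ \ge\ \frac{1+\lambda}{1+\lambda+h}\ \ge\ \frac{1+\lambda}{\lambda+s}=1-\varphi(\lambda).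
\end{equation}
Equality holds throughout if and only if $h=s-1$, $x_i=\frac1{\lambda+s}$ for all $i\in S$, $\sigma=\frac{1+\lambda}{\lambda+s}$, and $S$ is a clique.

Moreover, for $0<p<\frac12$ we have $g_{K_0}(p)=p(1-\varphi(\lambda))$, and every $p$-core $K\in\mathcal K(\mathcal H)$ with a white vertex has $g_K(p)\ge g_{K_0}(p)$.
\end{lemma}

\begin{proof}
The identity follows by expanding $1=(\sigma+x(S))^2$. By Cauchy--Schwarz,
\[
1=(\sigma+x(S))^2\le\big(\sigma^2+(1+\lambda)|x_S|^2\big)\Big(1+\frac h{1+\lambda}\Big),
\]
which gives the first inequality; the second is $h\le s-1$. Equality in Cauchy--Schwarz means $(1+\lambda)x_i=\sigma$ for all $i$. With $h=s-1$ and total weight $1$ this gives the stated values. They are positive, so the sum over nonedges vanishes if and only if $S$ is a clique.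

Let $K$ have one white vertex $w$, with all edges at $w$ gray, and otherwise black vertices $S$ with gray or white edges among them. Give $w$ the weight $\sigma$ and $S$ the weights $x_S$, and regard $S$ as a graph with the gray edges. Since $\frac{1-p}p=1+\lambda$,
\[
x^{\top}M_K(p)x=p\sigma^2+(1-p)|x_S|^2+2p\sum_{\text{nonedges}}x_ix_j=p(1-\Phi)\ge p(1-\varphi(\lambda))
\]
whenever $|S|\le s-1$. For $K=K_0$ equality is attained. By Lemma~\ref{lem:shape}(a),(d),(e), every $p$-core $K\in\mathcal K(\mathcal H)$ with a white vertex has this form with $|S|\le s-1$.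
\end{proof}

\subsection{The complete graph, and the crossing}

If $t\ge2$, the complete graph on $t-1$ vertices is admissible, since it contains no set $B$ of size $t$. On it $F_\lambda(x)=1-(1+\lambda)|x|^2$, so its value is $\frac{t-2-\lambda}{t-1}$, attained by equal weights. Recall $d=t-s-1$, so $t-1=d+s$. From
\[
\big((d-\lambda)+(s-1)\big)(\lambda+s)-(s-1)(d+s)=(d-\lambda)(\lambda+s)-(s-1)(d-\lambda)=(d-\lambda)(\lambda+1)
\]
we obtain
\begin{equation}\label{eq:compare}
\frac{t-2-\lambda}{t-1}=\frac{d+s-1-\lambda}{d+s}=\varphi(\lambda)+\frac{(d-\lambda)(\lambda+1)}{(d+s)(\lambda+s)} .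
\end{equation}
So the complete graph beats $K_0$ exactly when $\lambda<d$.

\section{Stars: the idea in the smallest case}\label{sec:stars}

This section is an illustration and is not used later. Let $s=1$ and $t\ge2$, so $d=t-2$ and $\varphi=0$. Then $G$ is admissible if and only if $|N[v]|\le t-1$ for all $v$, that is, if and only if $G$ has maximum degree at most $d$. Let $G$ be admissible with $n$ vertices, let $x$ be a positive maximizer of $F_\lambda$, and let $f=f_\lambda(G)$. Summing \eqref{eq:eq} over \emph{all vertices with equal coefficients} gives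
\begin{equation}\label{eq:starsum}
nf=\sum_v(\deg v-\lambda)x_v\le d-\lambda .
\end{equation}
So if $G$ beats $K_0$, i.e.\ if $f>0$, then $\lambda<d$ and $f\le\frac{d-\lambda}n$. The complete graph on $t-1=d+1$ vertices has the value $\frac{d-\lambda}{d+1}$. Hence no graph with more than $d+1$ vertices beats both competitors.

For $s\ge2$ we have $\varphi(\lambda)>0$, so \eqref{eq:starsum} cannot be used as it stands: $f$ does not tend to $0$ with $n$. Instead a set $S$ of $s-1$ vertices keeps weights bounded below, corresponding to the black vertices of $K_0$, and the quantity that tends to $0$ is $\Delta=f-x(S)$. The vertices joined to all of $S$ form the cloud $T$, on which $\Delta$ plays the role that $f$ plays for stars. The new obstacle is the set $U$ of vertices that lie neither in $S$ nor in $T$.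

\section{Splitting off a small set}\label{sec:split}

In this section $G$ is an admissible graph with vertex set $V$, $\lambda>0$, and $x$ is a positive maximizer of $F_\lambda$ on $G$, so that \eqref{eq:eq} holds with $f=f_\lambda(G)=F_\lambda(x)$. For $S\subseteq V$ put
\[
\sigma=1-x(S),\qquad \Delta=f-x(S),\qquad D=\sum_{v\in V\setminus S}x_v\,x(S\setminus N(v)),
\]
and let $\Phi$ be given by \eqref{eq:Phi} for the subgraph of $G$ induced on $S$. Here $\Phi$ is the value obtained when $V\setminus S$ is collapsed into one white vertex joined to $S$ by gray edges. The next lemma says exactly how much is gained by not collapsing: the gain is $\sigma\Delta$, reduced by $D$, which measures the white edges between $S$ and the rest.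

\begin{lemma}\label{lem:split}
For every $S\subseteq V$,
\begin{equation}\label{eq:split}
f-\Phi=\sigma\Delta-D .
\end{equation}
If $|S|\le s-1$ and $f>\varphi(\lambda)$, then $\sigma\Delta>D\ge0$. In particular $\Delta>0$, $D<\Delta$, and both $f-\varphi(\lambda)$ and $\varphi(\lambda)-\Phi$ lie in $[0,\Delta]$.
\end{lemma}

\begin{proof}
Put $y=x_{V\setminus S}$ and $e=\sum_{v\notin S}x_v\,x(N(v)\cap S)$, so $D=\sigma x(S)-e$. Let $A'$ be the adjacency matrix of $G$ restricted to $V\setminus S$. By \eqref{eq:eq}, $((A'-\lambda I)y)_v=f-x(N(v)\cap S)$ for $v\notin S$, and therefore $y^{\top}(A'-\lambda I)y=f\sigma-e$. Splitting $F_\lambda(x)$ into the contributions of $S$, of the pairs between $S$ and $V\setminus S$, and of $V\setminus S$, we get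
\[
f=x_S^{\top}A_Sx_S-\lambda|x_S|^2+2e+(f\sigma-e)=\Phi-2\sigma x(S)+e+f\sigma=\Phi-\sigma x(S)-D+f\sigma,
\]
which is \eqref{eq:split}. If $|S|\le s-1$ and $f>\varphi(\lambda)$, then $f>\varphi(\lambda)\ge\Phi$ by Lemma~\ref{lem:cap}, so $\sigma\Delta>D\ge0$. As $0\le\sigma\le1$, this gives $\Delta>0$ and $D<\Delta$. Finally, $f-\varphi(\lambda)$ and $\varphi(\lambda)-\Phi$ are nonnegative with sum $f-\Phi\le\sigma\Delta\le\Delta$.
\end{proof}

Admissibility restricts what lies outside a clique of $s-1$ vertices.

\begin{lemma}\label{lem:anatomy}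
Let $S$ be a clique of $s-1$ vertices of $G$ (empty if $s=1$), let $T$ be the set of vertices outside $S$ adjacent to all of $S$, and let $U=V\setminus(S\cup T)$. Put $d=t-s-1$ and $y=x_T$.
\begin{enumerate}
\item[(a)] Every $u\in T$ has at most $d$ neighbors in $T$. In particular, $T\ne\emptyset$ implies $d\ge0$.
\item[(b)] Every $u\in U$ has at most $t-1$ neighbors in $T$.
\item[(c)] Vertices of $T$ contribute nothing to $D$. If $s=1$ then $U=\emptyset$, and if $s\ge2$ then $D\ge x(U)\min_{v\in S}x_v$.
\item[(d)] For every $u\in T$,
\begin{equation}\label{eq:T}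
x(N(u)\cap T)+x(N(u)\cap U)-\lambda x_u=\Delta .
\end{equation}
\item[(e)] $\displaystyle\Delta\,x(T)+(\lambda-d)|y|^2\le\sum_{u\in T}x_u\,x(N(u)\cap U)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take $A=S\cup\{u\}$ and $B=S\cup(N[u]\cap T)$. All pairs satisfy $a\simeq b$: $S$ is a clique, and every vertex of $T$ is adjacent to all of $S$. As $|A|=s$, admissibility gives $|B|=(s-1)+\deg_T(u)+1\le t-1$, where $\deg_T(u)=|N(u)\cap T|$.

(b) Take $A=S\cup\{u\}$ and $B=N(u)\cap T$. Again all pairs satisfy $a\simeq b$, so $|B|\le t-1$.

(c) For $v\in T$ we have $S\setminus N(v)=\emptyset$, and a vertex of $U$ misses at least one vertex of $S$; for $s=1$ there is no vertex to miss.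

(d) For $u\in T$ we have $x(N(u))=x(S)+x(N(u)\cap T)+x(N(u)\cap U)$; insert this in \eqref{eq:eq}.

(e) Multiply \eqref{eq:T} by $x_u$ and sum over $T$. With the adjacency matrix $A_T$ of the graph on $T$,
\[
y^{\top}A_Ty+\sum_{u\in T}x_ux(N(u)\cap U)-\lambda|y|^2=\Delta x(T).
\]
By (a) and $2x_ux_v\le x_u^2+x_v^2$ we have $y^{\top}A_Ty\le d|y|^2$.
\end{proof}

\section{Large cores resemble $K_0$}\label{sec:resemble}

We begin the proof of Theorem~\ref{thm:main}. By Lemma~\ref{lem:shape}(c), the finitely many members of $\mathcal K(\mathcal H)$ with at most $s+t-1$ vertices compute $\mathrm{ed}_{\mathcal H}$ on $[\frac12,1]$. So no point of $(\frac12,1]$ is an accumulation point. Suppose, for a contradiction, that $p_0\in(0,\frac12]$ is one, and put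
\[
\lambda_0=\tfrac1{p_0}-2\in[0,\infty).
\]

\subsection{A sequence of large cores}

Let $N\ge s+t$ with $\frac1N<p_0$. The finite set of members of $\mathcal K(\mathcal H)$ with at most $N$ vertices does not compute $\mathrm{ed}_{\mathcal H}$ on $(p_0-\frac1N,p_0+\frac1N)\cap[0,1]$. So there is $q_N\in(0,1]$ within $\frac1N$ of $p_0$ with
\begin{equation}\label{eq:beats}
\mathrm{ed}_{\mathcal H}(q_N)<g_K(q_N)\qquad\text{for all }K\in\mathcal K(\mathcal H)\text{ with at most $N$ vertices.}
\end{equation}
A $q_N$-core CRG attaining $\mathrm{ed}_{\mathcal H}(q_N)$ then has more than $N\ge s+t$ vertices. By Lemma~\ref{lem:shape}(c) we have $q_N<\frac12$. By (a) and (e), a core with a white vertex has at most $s$ vertices, so this core has no white vertex and is the black CRG of an admissible graph $G_N$ with $n_N>N$ vertices. Put $\lambda_N=\frac1{q_N}-2>0$ and $f_N=f_{\lambda_N}(G_N)$, and let $x$ be a minimizing weighting of the core. It is a maximizer of $F_{\lambda_N}$ on $G_N$ by \eqref{eq:F} and is positive by Lemma~\ref{lem:core}(a), so \eqref{eq:eq} holds. Moreover $\mathrm{ed}_{\mathcal H}(q_N)=q_N(1-f_N)$.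 Since $K_0$ and, for $t\ge2$, the black CRG of the complete graph on $t-1$ vertices have at most $N$ vertices, \eqref{eq:beats} gives
\begin{equation}\label{eq:wins}
f_N>\varphi(\lambda_N)\ge0,\qquad f_N>\frac{t-2-\lambda_N}{t-1}\quad\text{if }t\ge2 .
\end{equation}
Also $\lambda_N\to\lambda_0$ as $N\to\infty$.

\subsection{Finding $S$}

Let $P$ be a bounded number of heaviest vertices. We show that almost every vertex sees almost no weight outside $P$, because $s$ vertices have at most $t-1$ common neighbors and the vertices outside $P$ are light. By \eqref{eq:eq}, the neighborhood of such a vertex inside $P$ then carries almost all of $f$, and this will be the set $S$. The next lemma is a weighted version of the usual count of $s$-subsets of neighborhoods.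

\begin{lemma}\label{lem:spread}
Let $G$ be admissible with a positive weighting $x$, let $\varepsilon\in(0,1)$, let $m\ge1$ be an integer with $m>(t-1)(2/\varepsilon)^s$, and assume $|V(G)|>m$. Let $P$ be a set of $m$ vertices of largest weight and $L=V(G)\setminus P$. Then fewer than $2s/\varepsilon$ vertices $v$ satisfy $x(N(v)\cap L)\ge\varepsilon$.
\end{lemma}

\begin{proof}
Every vertex of $L$ has weight at most $\frac1m$, since each of the $m$ vertices of $P$ weighs at least as much and together they weigh at most $1$. Suppose $v_1,\dots,v_r$ are distinct vertices with $x(N(v_i)\cap L)\ge\varepsilon$ and $r\varepsilon\ge2s$. For $u\in L$ let $k_u$ be the number of $i$ with $u\in N(v_i)$, and let $X=x(L)\in(0,1]$. Then $\sum_{u\in L}x_uk_u\ge r\varepsilon$.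

Let $c(y)=\frac1{s!}y(y-1)\cdots(y-s+1)$ for $y\ge s-1$ and $c(y)=0$ for $y<s-1$. All zeros of this polynomial, and hence by Rolle's theorem those of its derivatives, are at most $s-1$, so $c$ is convex and nondecreasing. Also $c(k)=\binom ks$ for integers $k\ge0$, and $c(y)\ge(y/2)^s/s!$ for $y\ge2s$, since then each factor is at least $y/2$. Jensen's inequality with weights $x_u/X$ gives
\[
\sum_{|I|=s}x\Big(L\cap\bigcap_{i\in I}N(v_i)\Big)=\sum_{u\in L}x_uc(k_u)\ge X\,c\Big(\frac{r\varepsilon}X\Big)\ge\frac{X^{1-s}(r\varepsilon/2)^s}{s!}\ge\frac{(r\varepsilon/2)^s}{s!} ,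
\]
where $I$ runs over the $s$-subsets of $\{1,\dots,r\}$. By admissibility $s$ distinct vertices have at most $t-1$ common neighbors, so the left side is at most $\binom rs\frac{t-1}m\le\frac{r^s}{s!}\cdot\frac{t-1}m$. Hence $(\varepsilon/2)^s\le\frac{t-1}m$, contradicting the choice of $m$.
\end{proof}

Fix $k\ge1$, let $\varepsilon=\frac1{k+1}$, and choose $m$ as in Lemma~\ref{lem:spread}. Choose $N=N_k\ge\max\{k,m,s+t\}$ with $\frac1N<p_0$ so large that $2^{-m}(N-m-2s/\varepsilon)\ge\max\{k,t\}$, and apply the lemma to $G_N$ and its weighting $x$. All but at most $m+2s/\varepsilon$ of the vertices lie in $L$ and satisfy $x(N(v)\cap L)<\varepsilon$. At least a $2^{-m}$ fraction of them share the same set $S=N(v)\cap P$; let $C$ be the set of these, so $|C|\ge\max\{k,t\}$. All of $C$ is adjacent to all of $S$, and $C\cap S=\emptyset$. Since $|C|\ge t$, admissibility gives $|S|\le s-1$. For $v\in C$, \eqref{eq:eq} gives $f_N\le x(N(v))<x(S)+\varepsilon$.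

We relabel by $k$. For every $k\ge1$ we now have an admissible graph $G=G_k$ and data $q,\lambda,f,x$ depending on $k$, as above, and a set $S$ with $|S|\le s-1$ such that
\begin{equation}\label{eq:S}
\Delta=f-x(S)\le\tfrac1k,\quad\text{and at least $k$ vertices outside $S$ are adjacent to all of $S$.}
\end{equation}
Here $|V(G_k)|\to\infty$ and $\lambda\to\lambda_0$ as $k\to\infty$. We suppress $k$ in the notation, $o(1)$ refers to $k\to\infty$, and we pass to subsequences when convenient, keeping the original labels $k$ so that \eqref{eq:S} persists.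

\subsection{The structure of $S$}

By \eqref{eq:wins}, Lemma~\ref{lem:split} applies to $S$. With \eqref{eq:S} it gives
\begin{equation}\label{eq:limits}
0<\Delta\to0,\qquad D\to0,\qquad f-\varphi(\lambda)\to0,\qquad \Phi\to\varphi(\lambda_0).
\end{equation}
Pass to a subsequence along which $|S|$ and the labeled graph on $S$ are constant and the weights on $S$ converge. As $\Phi$ depends continuously on $\lambda$ and these weights, equality holds throughout \eqref{eq:cap} in the limit, with $\lambda_0$ in place of $\lambda$. By the equality case of Lemma~\ref{lem:cap}, $|S|=s-1$, $S$ is a clique, and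
\begin{equation}\label{eq:b0}
x_v\to b_0:=\frac1{s+\lambda_0}\quad(v\in S),\qquad \sigma\to(1+\lambda_0)b_0 .
\end{equation}
As $\lambda_0<\infty$, the vertices of $S$ keep weights bounded away from $0$; this is where $p_0>0$ matters.

Define $T$ and $U$ as in Lemma~\ref{lem:anatomy}. By \eqref{eq:S}, $|T|\ge k$. So Lemma~\ref{lem:anatomy}(a) gives $d\ge0$, i.e.\ $t\ge s+1\ge2$ (if $t=s$ the proof ends here). By Lemma~\ref{lem:anatomy}(c), \eqref{eq:limits} and \eqref{eq:b0},
\begin{equation}\label{eq:Usmall}
x(U)\to0 .
\end{equation}
Finally, \eqref{eq:wins} and \eqref{eq:compare} give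
\begin{equation}\label{eq:margin}
f>\varphi(\lambda)+\frac{(d-\lambda)(\lambda+1)}{(d+s)(\lambda+s)},
\end{equation}
and with $f-\varphi(\lambda)\to0$ we obtain
\begin{equation}\label{eq:lower}
\lambda_0\ge d .
\end{equation}
So $G$ is $K_0$ with its white vertex replaced by the cloud $T$, up to the set $U$ of vanishing total weight.

\section{Away from the crossing}\label{sec:away}

\subsection{The set $U$ is not empty}

Suppose $U=\emptyset$. Then the argument for stars works with $\Delta$ in place of $f$. Sum \eqref{eq:T} over $T$ with equal coefficients and use Lemma~\ref{lem:anatomy}(a):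
\[
\Delta|T|=\sum_{u\in T}(\deg_T(u)-\lambda)x_u\le(d-\lambda)x(T).
\]
As $\Delta>0$, this gives $d>\lambda$ and $\Delta\le(d-\lambda)/|T|$. Since $D=0$, \eqref{eq:split} and $\Phi\le\varphi(\lambda)$ give $f\le\varphi(\lambda)+\frac{d-\lambda}{|T|}$. Comparing with \eqref{eq:margin} and dividing by $d-\lambda>0$,
\[
\frac1{|T|}>\frac{\lambda+1}{(d+s)(\lambda+s)}\ge\frac1{s(d+s)} .
\]
As $|T|\ge k$, this is impossible once $k\ge s(d+s)$. So for all large $k$ we have $U\ne\emptyset$, and hence $s\ge2$.

\subsection{A heavy vertex in $T$, and $\lambda_0=d$}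

A vertex of $U$ lacks a neighbor in $S$, whose vertices are heavy. Equation \eqref{eq:eq} forces it to find a replacement in $T$, and it has only boundedly many neighbors there. Precisely, let $u\in U$. Since $u$ misses a vertex of $S$ and $f>x(S)$, for large $k$
\[
x(N(u)\cap T)=f+\lambda x_u-x(N(u)\cap S)-x(N(u)\cap U)\ge\min_{v\in S}x_v-x(U)\ge\tfrac{b_0}2 .
\]
By Lemma~\ref{lem:anatomy}(b), some vertex of $T$ has weight at least $c:=\frac{b_0}{2t}$. Write $y=x_T$ from now on. Then
\begin{equation}\label{eq:heavy}
|y|^2\ge c^2>0 .
\end{equation}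
The right side of Lemma~\ref{lem:anatomy}(e) is at most $x(T)x(U)\le x(U)$, and $\Delta>0$. So $(\lambda-d)|y|^2\le x(U)$, and therefore $\lambda-d\le x(U)/c^2\to0$ whenever $\lambda>d$. Thus $\lambda_0\le d$, and with \eqref{eq:lower},
\begin{equation}\label{eq:crossing}
\lambda_0=d,\qquad b_0=\frac1{d+s},\qquad \sigma\to(d+1)b_0 .
\end{equation}
Only the crossing point remains.

\section{At the crossing}\label{sec:crossing}

\subsection{Comparing slopes}

For a fixed graph and weighting, $F_\lambda(x)$ is a linear function of $\lambda$ with slope $-|x|^2$. At $\lambda=d$ the competitors $\varphi(\lambda)$ and $\frac{t-2-\lambda}{t-1}$ agree, and their slopes there are $-(s-1)b_0^2$ and $-b_0=-(d+s)b_0^2$. We show that at $\lambda=d$ itself the line of $G_k$ is not above $\varphi(d)$. Since $G_k$ wins at $\lambda_k$, its line must then be flatter than the tangent of $\varphi$ at $d$ if $\lambda_k>d$, and steeper than the line of the complete graph if $\lambda_k<d$. Both contradict what we know about $x$, the second after some work.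

Let $j,k$ be two indices and use $x^{(k)}$ as a test weighting at $\lambda_j$. By \eqref{eq:F} and \eqref{eq:formula},
\[
q_j\big(1-F_{\lambda_j}(x^{(k)})\big)\ge\mathrm{ed}_{\mathcal H}(q_j)=q_j(1-f_j),
\]
where $F$ is taken on $G_k$. So $F_{\lambda_j}(x^{(k)})\le f_j$. Let $j\to\infty$ with $k$ fixed. Since $\lambda_j\to d$, and $f_j\to\varphi(d)$ by \eqref{eq:limits}, we get $F_d(x^{(k)})\le\varphi(d)$ for every $k$. Hence, suppressing $k$ again,
\begin{equation}\label{eq:line}
f=F_d(x)+(d-\lambda)|x|^2\le\varphi(d)+(d-\lambda)|x|^2 .
\end{equation}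

\subsection{The side $\lambda\ge d$}

Suppose $\lambda\ge d$ for infinitely many $k$. As $\varphi$ is convex with $\varphi'(d)=-(s-1)b_0^2$, \eqref{eq:wins} and \eqref{eq:line} give for these $k$
\[
\varphi(d)-(\lambda-d)(s-1)b_0^2\le\varphi(\lambda)<f\le\varphi(d)-(\lambda-d)|x|^2 .
\]
For $\lambda=d$ this is absurd. For $\lambda>d$ it gives $|x|^2<(s-1)b_0^2$. But $|x|^2\ge|x_S|^2+|y|^2\ge(s-1)b_0^2-o(1)+c^2$ by \eqref{eq:b0} and \eqref{eq:heavy}, a contradiction for large $k$.

\subsection{The side $\lambda<d$}

It remains to treat the case that $\lambda<d$ for all large $k$. By \eqref{eq:wins}, $f>\frac{d+s-1-\lambda}{d+s}=\varphi(d)+(d-\lambda)b_0$. So \eqref{eq:line} yields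
\begin{equation}\label{eq:steep}
|x|^2>b_0=(d+s)b_0^2 .
\end{equation}
The right side is the value of $|x|^2$ for equal weights on $t-1=d+s$ vertices. We first show that $x$ is indeed close to this weighting on a clique, and then that, because $x$ is not supported on the clique, it violates \eqref{eq:steep}.

\emph{The weight of $T$ sits on $d+1$ vertices.} By \eqref{eq:b0} and \eqref{eq:Usmall}, $|x_S|^2=(s-1)b_0^2+o(1)$ and $|x_U|^2\le x(U)^2=o(1)$, so \eqref{eq:steep} gives $|y|^2\ge(d+1)b_0^2-o(1)$. By \eqref{eq:T}, for $u\in T$,
\begin{equation}\label{eq:closed}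
(1+\lambda)x_u=x(N[u]\cap T)+x(N(u)\cap U)-\Delta\le x(T)+x(U)=\sigma .
\end{equation}
So $x_u\le\beta:=\frac\sigma{1+\lambda}=b_0+o(1)$. Since $x(T)=\sigma-x(U)=(d+1)b_0+o(1)$,
\[
0\le\sum_{u\in T}x_u(\beta-x_u)=\beta x(T)-|y|^2\le o(1),
\]
and every term is nonnegative. Let $R=\{u\in T:x_u\ge b_0/2\}$. Off $R$ we have $\beta-x_u\ge b_0/3$ for large $k$, so $x(T\setminus R)=o(1)$. On $R$ we get $\beta-x_u=o(1)$, that is, $x_u=b_0+o(1)$, uniformly. Since $x(R)=(d+1)b_0+o(1)$ and $|R|\le2/b_0$, it follows that $|R|=d+1$ for large $k$.

\emph{$R$ is a clique.} For $u\in R$, \eqref{eq:closed} gives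
\[
x(N[u]\cap T)=(1+\lambda)x_u-x(N(u)\cap U)+\Delta=(d+1)b_0+o(1).
\]
If some vertex of $R$ were outside $N[u]$, then $x(N[u]\cap T)\le x(T)-b_0+o(1)=db_0+o(1)$, a contradiction for large $k$. So $R$ is a clique. Since $S$ is a clique and $R\subseteq T$, the set $Q:=S\cup R$ is a clique of $(s-1)+(d+1)=t-1$ vertices, all of weight $b_0+o(1)$.

\emph{The weight outside $Q$ contradicts \eqref{eq:steep}.} Let $Z=V\setminus Q$ and $\zeta=x(Z)$. For large $k$ the graph has more than $t-1$ vertices and $x$ is positive, so $\zeta>0$; and $\zeta=1-(d+s)b_0+o(1)=o(1)$. For $i\in Q$, \eqref{eq:eq} reads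
\[
x(Q)-(1+\lambda)x_i+x(N(i)\cap Z)=f .
\]
Subtracting two such equations, $(1+\lambda)|x_i-x_j|=|x(N(i)\cap Z)-x(N(j)\cap Z)|\le\zeta$ for $i,j\in Q$. The average weight on $Q$ is $\frac{1-\zeta}{d+s}=(1-\zeta)b_0$, so every $x_i$ with $i\in Q$ differs from it by at most $\zeta$. Since the deviations on $Q$ sum to $0$,
\[
|x|^2\le(d+s)(1-\zeta)^2b_0^2+(d+s)\zeta^2+\zeta^2=b_0-2b_0\zeta+(b_0+d+s+1)\zeta^2<b_0
\]
for large $k$, because $0<\zeta=o(1)$. This contradicts \eqref{eq:steep}.

\begin{proof}[Conclusion of the proof of Theorem~\ref{thm:main}]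
Both sides of the crossing are impossible, so there is no accumulation point in $(0,\frac12]$, hence none in $(0,1]$. Given $\varepsilon\in(0,1]$, each point of the compact set $[\varepsilon,1]$ lies in an open interval on which a finite set of CRGs computes $\mathrm{ed}_{\mathcal H}$. Take a finite subcover and the union of the corresponding sets. Since $\mathrm{ed}_{\mathcal H}\le g_K$ for all $K\in\mathcal K(\mathcal H)$, this finite union computes $\mathrm{ed}_{\mathcal H}$ on $[\varepsilon,1]$.
\end{proof}

\section{The endpoint $p=0$}\label{sec:zero}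

As $p\to0$ we have $\lambda\to\infty$. The black CRG of a fixed graph loses against $K_0$ near $0$, since $F_\lambda<0$ on a bounded number of vertices when $\lambda$ is large. So either $K_0$ alone computes $\mathrm{ed}_{\mathcal H}$ near $0$, or $0$ is an accumulation point.

\begin{lemma}\label{lem:criterion}
The point $0$ is not an accumulation point of $\mathcal H$ if and only if there is $\Lambda$ such that $f_\lambda(G)\le\varphi(\lambda)$ for all $\lambda\ge\Lambda$ and all admissible graphs $G$ with at least one vertex.
\end{lemma}

\begin{proof}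
Suppose $\Lambda$ exists; we may take $\Lambda>0$. Let $0<p<\frac1{\Lambda+2}$, so $p<\frac12$ and $\lambda>\Lambda$. A $p$-core minimizer in \eqref{eq:formula} either has a white vertex, and then its value is at least $g_{K_0}(p)$ by Lemma~\ref{lem:cap}, or it is the black CRG of an admissible $G$ and has the value $p(1-f_\lambda(G))\ge p(1-\varphi(\lambda))=g_{K_0}(p)$. So $\mathrm{ed}_{\mathcal H}(p)=g_{K_0}(p)$. At $p=0$, $0\le\mathrm{ed}_{\mathcal H}(0)\le g_{K_0}(0)=0$. Hence $\{K_0\}$ suffices near $0$.

Conversely, let a finite set $\mathcal S$, all of whose members have at most $n$ vertices, compute $\mathrm{ed}_{\mathcal H}$ on $[0,\delta)$. Let $0<p<\min\{\delta,\frac12\}$ with $\lambda>n$, and let $K\in\mathcal S$ satisfy $\mathrm{ed}_{\mathcal H}(p)=g_K(p)$. Take a $p$-core sub-CRG of $K$ of the same value. If it has only black vertices, then it is the black CRG of a graph on at most $n$ vertices, and $F_\lambda(x)\le1-\lambda/n<0$ for all its weightings, since $|x|^2\ge\frac1n$; so $g_K(p)>p\ge g_{K_0}(p)$, which is impossible. So it has a white vertex, and $\mathrm{ed}_{\mathcal H}(p)=g_{K_0}(p)=p(1-\varphi(\lambda))$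 by Lemma~\ref{lem:cap}. By \eqref{eq:ub}, $f_\lambda(G)\le\varphi(\lambda)$ for all admissible $G$. This holds for all sufficiently large $\lambda$.
\end{proof}

Equal weights on a graph with $n$ vertices and average degree $\bar\delta$ give $F_\lambda=\frac{\bar\delta-\lambda}n$, to be compared with $\varphi(\lambda)=\frac{s-1}{\lambda+s}$. So graphs with $n$ vertices and average degree at least $2\lambda$, say, are dangerous if $n$ is of smaller order than $\lambda^2$. For $s\ge3$ they exist; for $s=2$ the order $n\approx\lambda^2$ is exactly critical, and constants decide.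

\subsection{The cases $s=1$, $s\ge3$, and $s=2$ with $t\ge8$}

\emph{$s=1$: not an accumulation point.} Admissible graphs satisfy $\deg v+1\le t-1$ for all $v$, so $F_\lambda(x)\le(t-2-\lambda)|x|^2\le0=\varphi(\lambda)$ for $\lambda\ge t-2$. Apply Lemma~\ref{lem:criterion}.

\emph{$s\ge3$: an accumulation point.} Let $\mathrm{ex}(n,H)$ be the maximum number of edges of a graph on $n$ vertices without a (not necessarily induced) subgraph $H$. By Brown \cite{Brown}, $\mathrm{ex}(n,K_{3,3})\ge(\frac12-o(1))n^{5/3}$. Passing to a bipartite subgraph with at least half of the edges, we find $c_1>0$ and, for all large $n$, bipartite $K_{3,3}$-free graphs $G$ on $n$ vertices with average degree at least $c_1n^{2/3}$.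

These graphs are admissible. Suppose $|A|=s$, $|B|=t$ and $a\simeq b$ for all $a\in A$, $b\in B$. If $A\cap B=\emptyset$, then $G$ contains $K_{s,t}$ and hence $K_{3,3}$, impossible. If $u\in A\cap B$, then all vertices of $A\setminus\{u\}$ and $B\setminus\{u\}$ are neighbors of $u$, hence lie in one color class. So $a\simeq b$ forces $a=b$ for all $a\in A\setminus\{u\}$ and $b\in B\setminus\{u\}$. But both sets have at least two elements, a contradiction.

With $n=\lceil(2\lambda/c_1)^{3/2}\rceil$ and equal weights, $f_\lambda(G)\ge\frac{c_1n^{2/3}-\lambda}n\ge\frac\lambda n$, which is of order $\lambda^{-1/2}$ and exceeds $\frac{s-1}{\lambda+s}$ for large $\lambda$. Apply Lemma~\ref{lem:criterion}.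

\emph{$s=2$, $t\ge8$: an accumulation point.} By F\"uredi \cite{Furedi}, $\mathrm{ex}(n,K_{2,r+1})=\frac{\sqrt r}2n^{3/2}+O(n^{4/3})$ for fixed $r\ge1$. With $r=t-3$ we get graphs on $n$ vertices with average degree $(1+o(1))\sqrt{(t-3)n}$ in which any two vertices have at most $t-3$ common neighbors. In them $|N[u]\cap N[v]|\le t-1$ for $u\ne v$, so they are admissible. With $n=\lfloor4\lambda^2/(t-3)\rfloor$ and equal weights,
\[
f_\lambda(G)\ge\frac{(2+o(1))\lambda-\lambda}n=(1+o(1))\frac{t-3}{4\lambda},
\]
and $\frac{t-3}4\ge\frac54$. So $f_\lambda(G)>\frac1{\lambda+2}=\varphi(\lambda)$ for large $\lambda$. Apply Lemma~\ref{lem:criterion}.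

\subsection{The case $s=2$, $2\le t\le4$: not an accumulation point}

Now $G$ is admissible if and only if $|N[u]\cap N[v]|\le t-1$ for all $u\ne v$, and $\varphi(\lambda)=\frac1{\lambda+2}$. Suppose the criterion of Lemma~\ref{lem:criterion} fails. Then there is a sequence $\lambda\to\infty$ with admissible graphs $G$ such that $f=f_\lambda(G)>\frac1{\lambda+2}$. Passing to the support of a maximizer, we may assume that the maximizer $x$ is positive, so \eqref{eq:eq} holds. As $f>0$, $G$ has at least two vertices. Put
\[
n=|V(G)|,\quad \ell=\lambda+1,\quad \kappa=\ell f,\quad \alpha_u=\ell x_u,\quad \alpha=\max_u\alpha_u,\quad \nu=\frac n{\ell^2},\quad D_u=|N[u]| .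
\]
In these units $\varphi(\lambda)$ corresponds to $\kappa=\frac\ell{\ell+1}\to1$, and $o(1)$ refers to $\lambda\to\infty$. We first show by a second moment computation that one vertex must carry asymptotically the weight that the black vertex has in $K_0$, and then split off that vertex.

\emph{First estimates.} By \eqref{eq:eq}, $x(N[u])=f+\alpha_u\le1$. Hence $\alpha<1$ and, as $f>\frac1{\ell+1}$,
\begin{equation}\label{eq:maxx}
x_u\le\frac{1-f}\ell<\frac1{\ell+1}<f,\qquad \kappa>\frac\ell{\ell+1}=1-o(1).
\end{equation}
Let $B=A_G+I$. Then $Bx=f\mathbf 1+\ell x$, so $\sum_uD_ux_u=\mathbf 1^{\top}Bx=nf+\ell$. The entries of $B^2$ are $|N[u]\cap N[v]|$, so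
\begin{equation}\label{eq:moment}
nf^2+2f\ell+\ell^2|x|^2=|Bx|^2=\sum_{u,v}x_ux_v|N[u]\cap N[v]|\le(t-1)+\sum_uD_ux_u^2 .
\end{equation}
By \eqref{eq:maxx}, $\sum_uD_ux_u^2\le(\max_ux_u)(nf+\ell)\le nf^2+1$. So \eqref{eq:moment} gives $2\kappa+\ell^2|x|^2\le t$. In particular $\kappa\le t/2$ and $\frac1\nu=\frac{\ell^2}n\le\ell^2|x|^2\le t$.

\emph{A sharper bound.} The estimate of $\sum D_ux_u^2$ just used is wasteful unless all weights are near the maximum. We improve it by showing that only few vertices have weight of order $\frac1\ell$ and that their neighborhoods hardly overlap. Fix $\theta\in(0,1)$; the terms $o(1)$ may depend on $\theta$. Let $H=\{u:\alpha_u\ge\theta\}$. For $u\in H$ we have $x(N[u])\ge\theta$, and for distinct $u,v$ we have $x(N[u]\cap N[v])\le(t-1)/\ell$, because all weights are at most $\frac1\ell$. Let $h_0=\lceil2/\theta\rceil$. If $|H|\ge h_0$, the union of $h_0$ of these closed neighborhoods would have weight at least $2-\binom{h_0}2\frac{t-1}\ell>1$ for large $\ell$, a contradiction. So $|H|<h_0$ and, by the same inclusion--exclusion inequality for cardinalities,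 $\sum_{u\in H}D_u\le n+C_\theta$ with $C_\theta=\binom{h_0}2(t-1)$. Hence
\[
\sum_uD_ux_u^2\le\frac{\alpha^2}{\ell^2}(n+C_\theta)+\frac\theta\ell(nf+\ell)=\alpha^2\nu+\theta(\kappa\nu+1)+o(1).
\]
Separating a heaviest vertex and applying Cauchy--Schwarz to the others, whose total weight is at least $1-\frac1\ell$,
\[
\ell^2|x|^2\ge\alpha^2+\frac{\ell^2(1-1/\ell)^2}n\ge\alpha^2+\frac1\nu-\frac{2}{\nu\ell}\ge\alpha^2+\frac1\nu-o(1),
\]
where we used $\frac1\nu\le t$. Since $nf^2=\kappa^2\nu$, \eqref{eq:moment} becomes
\begin{equation}\label{eq:sharp}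
(\kappa^2-\alpha^2-\theta\kappa)\,\nu+\frac1\nu+2\kappa+\alpha^2\le t-1+\theta+o(1).
\end{equation}

\emph{Claim: $\alpha\to1$.} Otherwise, since $\kappa\le t/2$, we may pass to a subsequence with $\kappa\to\kappa_*\ge1$ and $\alpha\to\alpha_*<1$. For small fixed $\theta$ the coefficient of $\nu$ in \eqref{eq:sharp} is eventually positive. So the arithmetic--geometric mean inequality for the first two terms gives in the limit
\[
2\kappa_*+\alpha_*^2+2\sqrt{\kappa_*^2-\alpha_*^2-\theta\kappa_*}\le t-1+\theta .
\]
Let $\theta\to0$ and use $\kappa_*\ge1$ and $t\le4$. With $\gamma=\sqrt{1-\alpha_*^2}\in(0,1]$ we obtain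
\begin{equation}\label{eq:gamma}
3\ge t-1\ge2+\alpha_*^2+2\gamma=3+\gamma(2-\gamma)>3,
\end{equation}
a contradiction.

\emph{Splitting off the heavy vertex.} Let $u$ be a vertex with $\alpha_u=\alpha$, so $\ell x_u\to1$ and $x_u\to0$. From $1\ge x(N[u])=f+\alpha_u\ge\alpha_u\to1$ we get $x(N[u])\to1$. Apply Section~\ref{sec:split} with $S=\{u\}$, a clique of $s-1=1$ vertices. Then $T=N(u)$ and $U=V\setminus N[u]$, and
\[
x(T)\to1,\qquad x(U)\to0,\qquad D=x_ux(U).
\]
In particular $T\ne\emptyset$, so Lemma~\ref{lem:anatomy}(a) gives $d=t-3\ge0$; for $t=2$ this is already a contradiction. By Lemma~\ref{lem:split}, $\Delta>0$ and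
\begin{equation}\label{eq:Delta}
\Delta\ge\sigma\Delta>D=x_ux(U).
\end{equation}
Put $y=x_T$. By Lemma~\ref{lem:anatomy}(b), Cauchy--Schwarz gives $x(N(v)\cap T)\le\sqrt{t-1}\,|y|$ for $v\in U$. So Lemma~\ref{lem:anatomy}(e), with its right side summed over $U$ instead of $T$, yields
\[
\Delta x(T)+(\lambda-d)|y|^2\le\sum_{v\in U}x_v\,x(N(v)\cap T)\le x(U)\sqrt{t-1}\,|y| .
\]
For $\lambda>d$ the left side is at least $2|y|\sqrt{\Delta x(T)(\lambda-d)}$. Dividing by $|y|>0$ and squaring,
\[
4\Delta x(T)(\lambda-d)\le(t-1)x(U)^2 .
\]
If $x(U)=0$, this contradicts $\Delta>0$. Otherwise \eqref{eq:Delta} gives $4x_u(\lambda-d)x(T)\le(t-1)x(U)$. Here the left side tends to $4$ and the right side to $0$, a contradiction for large $\lambda$. By Lemma~\ref{lem:criterion}, $0$ is not an accumulation point, and the proof of Theorem~\ref{thm:zero} is complete. \qed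

\begin{remark}
For $t=5$ the inequality $t-1\ge3+\gamma(2-\gamma)$ from \eqref{eq:gamma} holds for all $\gamma\in(0,1]$, so the proof of the claim stops at $t=4$. For $t=7$ the graphs used for $t\ge8$ give only $f_\lambda(G)\ge(1+o(1))\frac1\lambda$, which does not decide the comparison with $\varphi(\lambda)=\frac1{\lambda+2}$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{Brown} W. G. Brown, Canad. Math. Bull. 9 (1966).
\bibitem{CMM} Christopher Cox, Ryan R. Martin, Daniel McGinnis, \emph{Accumulation points of the edit distance function}, arXiv:2107.06706 (2021).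
\bibitem{Furedi} Z. F\"uredi, J. Combin. Theory Ser. A 75 (1996), 141--144.
\end{thebibliography}

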